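\title{Six colors suffice for star edge colorings of subcubic graphs}

\begin{abstract}
A star edge coloring of a graph is a proper edge coloring with no bichromatic path or cycle with four edges. We prove that every graph of maximum degree at most three has a star edge coloring with six colors. The graph $K_{3,3}$ needs six colors, so the bound is best possible. The proof reduces the problem to cubic graphs with a perfect matching $M$, labels the edges of $M$ with three labels so as to minimize a weighted count of conflicts, and then colors $M$ and the complementary $2$-factor explicitly.
\end{abstract}

\section{Introduction}\label{sec:intro}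

Graphs are simple and undirected, and they are finite unless we say otherwise. An edge coloring is \emph{proper} if edges with a common end have different colors. A \emph{star edge coloring} of a graph $G$ is a proper edge coloring in which no path with four edges and no cycle with four edges is colored with only two colors. The \emph{star chromatic index} $\chi'_{st}(G)$ is the least number of colors in a star edge coloring of $G$. A graph is \emph{subcubic} if all its degrees are at most $3$, and \emph{cubic} if all its degrees equal $3$.

In a proper edge coloring the edges of two given colors form a subgraph of maximum degree at most $2$, whose components are paths and even cycles along which the two colors alternate. Properness puts no limit on the length of these components. The star condition says that each of them is a path with at most three edges; in the line graph such a component is a path on at most three vertices, that is, a star. So $\chi'_{st}$ measures the price, in colors, of keeping all alternating paths short.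

For subcubic graphs this price is bounded. An edge has at most $4$ adjacent edges and at most $8$ further edges joined to it by an edge, so with $13$ colors we can greedily give different colors to any two edges that are adjacent or joined by an edge, and such a coloring is a star edge coloring. Dvo\v{r}\'ak, Mohar and \v{S}\'amal proved that $\chi'_{st}(G)\le 7$ for every subcubic graph $G$. The conjecture that we settle, and which we take from the paper of Deng, Yao, Zhang and Cui \cite{DYZC}, is that $\chi'_{st}(G)\le 6$ for every subcubic graph $G$. The number six suggests itself from both sides. From below, $K_{3,3}$ needs six colors. From above, a cubic graph with a perfect matching splits into that matching and a union of cycles, and in favorable cases three colors on each part give a star edge coloring. The conjecture is true.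

\begin{theorem}\label{thm:main}
Every finite subcubic graph $G$ satisfies $\chi'_{st}(G)\le 6$.
\end{theorem}

\begin{theorem}\label{thm:supp}
We have $\chi'_{st}(K_{3,3})=6$, so the constant $6$ in Theorem~\ref{thm:main} is best possible. The bound $6$ also holds for infinite subcubic graphs.
\end{theorem}

The only outside results used are Tutte's $1$-factor theorem and, for infinite graphs only, Tychonoff's theorem. Section~\ref{sec:small} treats cycles and $K_{3,3}$. Section~\ref{sec:idea} shows the method in the favorable case and on the Petersen graph, where both obstacles to the favorable case occur, and states the main proposition on cubic graphs with a perfect matching. Section~\ref{sec:reduction} derives the theorems from that proposition, and Sections~\ref{sec:label}--\ref{sec:verify} prove it.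

\section{Bad trails, cycles and $K_{3,3}$}\label{sec:small}

In a properly edge-colored graph, a \emph{bad trail} is a path or cycle with four edges $e_1e_2e_3e_4$, listed in order, that carries only two colors. Then $e_1,e_3$ have one color and $e_2,e_4$ have the other. We call $e_2$ and $e_3$ the \emph{inner} edges (on a $4$-cycle any two consecutive edges may be taken). They have different colors, and reversing the order exchanges them. Hence \emph{for either of the two colors we may list the trail so that $e_2$ has that color}. Then $e_1$ and $e_3$ lie at the two ends of $e_2$ and have the other color, and $e_4$ lies at the end of $e_3$ that is not on $e_2$. Almost every verification below starts by making this choice. The restriction of a star edge coloring to a subgraph is a star edge coloring.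

A coloring of the edges of a path with $1,2,3$ is \emph{periodic} if two edges have the same color exactly when their positions along the path are congruent modulo $3$, as in $1,2,3,1,2,\dots$. Any three consecutive edges then have distinct colors, so there is no bad trail. Cycles are almost as easy, with one exception that shapes the whole proof.

\begin{lemma}\label{lem:cycles}
Let $n\ge3$. If $n\ne5$, then $\chi'_{st}(C_n)=3$, and $\chi'_{st}(C_5)=4$.
\end{lemma}

\begin{proof}
Two colors never suffice: $C_3$ has no proper $2$-edge-coloring, and for $n\ge4$ any four consecutive edges would form a bad trail.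

Let $n\ne5$. Identify the colors with the residues modulo $3$. A proper coloring of $C_n$ is given by a first color and a cyclic sequence of $n$ signs $\pm1$, the differences of consecutive colors, whose sum is divisible by $3$. If $3\mid n$, take all signs $+$. If $n\equiv1\pmod3$, then $n\ge4$; take $n-2$ signs $+$ followed by $2$ signs $-$, with sum $n-4$. If $n\equiv2\pmod 3$, then $n\ge 8$; take $n-4$ signs $+$ followed by $4$ signs $-$, with sum $n-8$. A bad trail is colored $a,b,a,b$ and gives three consecutive signs that alternate, so the middle sign differs from both of its neighbors. In our sequences every sign has an equal neighbor.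

In a proper coloring of $C_5$ with three colors each color class has at most two edges, so the classes have sizes $2,2,1$. Deleting the edge of the smallest class leaves a bad trail. The cyclic coloring $1,2,3,1,4$ is proper and repeats only one color, while a bad trail repeats two.
\end{proof}

\begin{lemma}\label{lem:k33}
The graph $K_{3,3}$ has no star edge coloring with five colors.
\end{lemma}

\begin{proof}
Let the parts be $\{x_1,x_2,x_3\}$ and $\{y_1,y_2,y_3\}$, and suppose that such a coloring exists. The color classes are matchings that cover nine edges.

Suppose that some class has three edges, say $x_1y_1,x_2y_2,x_3y_3$, and that another class has at least two edges. Permuting the indices simultaneously on both sides, we may assume that one of them is $x_1y_2$. A second one is disjoint from it and is not $x_3y_3$, so it is $x_2y_1$, $x_2y_3$ or $x_3y_1$. These give the bad trails $x_1y_2x_2y_1x_1$, $y_1x_1y_2x_2y_3$ and $y_3x_3y_1x_1y_2$, respectively. So the other four classes have at most one edge each, and at most $3+4<9$ edges are colored.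

Hence all classes have at most two edges. A class with two edges misses exactly one vertex $x_i$ and one vertex $y_j$. We claim that two such classes miss different vertices $x_i$. Suppose that both miss $x_i$, and let $x_p,x_q$ be the other two vertices of that part. If they also miss the same $y_j$, then they are two disjoint perfect matchings of a $K_{2,2}$, and together they form a bichromatic $4$-cycle. Otherwise the first misses $y_j$, the second misses $y_l\ne y_j$, and both cover the third vertex $y_m$, by different edges, say $x_py_m$ in the first class and $x_qy_m$ in the second. Then the first class is $\{x_py_m,x_qy_l\}$, the second is $\{x_qy_m,x_py_j\}$, and $y_jx_py_mx_qy_l$ is a bad trail. This proves the claim. So at most three classes have two edges, and at most $3\cdot2+2\cdot1<9$ edges are colored.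
\end{proof}

\section{Three colors on a matching, three on the cycles}\label{sec:idea}

The following notation is used here and in Sections~\ref{sec:label}--\ref{sec:verify}. Let $G$ be a cubic graph with a perfect matching $M$, and let $F=G-M$. Then $F$ is a disjoint union of cycles of length at least $3$, the \emph{$F$-cycles}, and \emph{$F$-neighbor} means neighbor along an edge of $F$. For a vertex $x$, let $x'$ be the vertex matched to $x$, and let $[x]=xx'\in M$ be the \emph{spoke} at $x$. Let $H$ be the multigraph obtained from $G$ by contracting every spoke: its vertices are the spokes and its edges are the edges of $F$. It is $4$-regular, and it has no loops, since a loop would be an $F$-edge parallel to a spoke.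

\begin{proposition}\label{prop:ideal}
If $H$ has a proper vertex coloring with three colors and no $F$-cycle has length $5$, then $\chi'_{st}(G)\le6$.
\end{proposition}

\begin{proof}
Color the spokes with $4,5,6$ by a proper coloring of $H$, and color each $F$-cycle with $1,2,3$ by Lemma~\ref{lem:cycles}. This is a proper edge coloring. Consider a bad trail. If both its colors are in $\{4,5,6\}$, then two adjacent edges lie in the matching $M$. If both are in $\{1,2,3\}$, then the trail lies in one $F$-cycle, contrary to Lemma~\ref{lem:cycles}. Otherwise list it so that $e_2\in F$. Then $e_1$ and $e_3$ are spokes of the same color that are adjacent in $H$ through $e_2$. All three cases are impossible.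
\end{proof}

For $K_{3,3}$ and $M=\{x_1y_1,x_2y_2,x_3y_3\}$, the graph $F$ is the $6$-cycle $x_1y_2x_3y_1x_2y_3$ and $H$ has three vertices. Proposition~\ref{prop:ideal} and Lemma~\ref{lem:k33} give $\chi'_{st}(K_{3,3})=6$, the first part of Theorem~\ref{thm:supp}.

In general both hypotheses of Proposition~\ref{prop:ideal} can fail, and the next example shows how to repair the coloring.

\begin{example}\label{ex:petersen}
The Petersen graph has vertices $u_i,v_i$ and edges $u_iu_{i+1}$, $v_iv_{i+2}$, $u_iv_i$, with indices modulo $5$. Let $M=\{u_iv_i\}$. Then $F$ consists of two $5$-cycles, and $H=K_5$. However we label five pairwise adjacent spokes with $4,5,6$, at least two $F$-edges join spokes with equal labels. Label $u_0v_0,\dots,u_4v_4$ with $4,5,6,6,5$. The offending edges are $u_2u_3$ and $v_4v_1$, one on each $5$-cycle. Color the spokes by their labels, give the color $4$ to both offending edges, and color the four remaining edges of each cycle periodically, as in Figure~\ref{fig:petersen}.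

This proper coloring has no bad trail. No edge joins two of the edges $u_0v_0$, $u_2u_3$, $v_4v_1$, so the color $4$ is on no bad trail (list the trail so that $e_1,e_3$ have color $4$). The colors $5,6$ occur only on the matching $M$, and the colors $1,2,3$ occur only on two disjoint periodic paths; this excludes pairs of colors inside either group. For a color $i\le 3$ and a color $\beta\in\{5,6\}$, let $e_2$ have color $i$. Then $e_2$ joins two spokes labeled $\beta$, so it is one of the offending edges, which have color $4$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[c/.style={fill=white,inner sep=1pt,font=\small}]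
\foreach \j in {0,...,4}{
  \coordinate (u\j) at ({90+72*\j}:2.6);
  \coordinate (v\j) at ({90+72*\j}:1.5);}
\foreach \x/\y/\k in {u0/u1/3,u1/u2/1,u2/u3/4,u3/u4/1,u4/u0/2}
  \draw (\x)--node[c]{$\k$}(\y);
\foreach \x/\y/\k in {v0/v2/3,v2/v4/1,v4/v1/4,v1/v3/1,v3/v0/2}
  \draw (\x)--node[c,pos=0.2]{$\k$}(\y);
\foreach \j/\k in {0/4,1/5,2/6,3/6,4/5}
  \draw[dashed] (u\j)--node[c]{$\k$}(v\j);
\foreach \j in {0,...,4}{
  \fill (u\j) circle (1.6pt) (v\j) circle (1.6pt);
  \node at ({90+72*\j}:2.92) {\small$u_{\j}$};
  \node at ({102+72*\j}:1.66) {\small$v_{\j}$};}
\end{tikzpicture}
\caption{A star edge coloring of the Petersen graph with six colors. The dashed perfect matching has colors $4,5,6$. The two cycle edges whose ends lie on matching edges of equal color receive the color $4$; the rest of each $5$-cycle is a path colored $1,2,3,1$.}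
\label{fig:petersen}
\end{figure}

The example contains the plan of the proof. An $F$-edge between two equally labeled spokes is taken out of the palette $\{1,2,3\}$ and is lent a color from $\{4,5,6\}$, by default the color $4$. This works when the label $4$ is rare on $M$ and the offending edges are far apart, and the labeling of Section~\ref{sec:label} is chosen to make it so. Taking an edge out of a cycle also cuts the cycle into paths, on which periodic colorings are available; a $5$-cycle without an offending edge has to be cut deliberately. Section~\ref{sec:high} decides which edges receive $4,5,6$, Section~\ref{sec:low} colors the rest, and Section~\ref{sec:verify} checks all pairs of colors. The outcome is the following.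

\begin{proposition}\label{prop:cubic}
Every cubic graph with a perfect matching has a star edge coloring with six colors.
\end{proposition}

\section{Reduction to cubic graphs with a perfect matching}\label{sec:reduction}

A \emph{bridge} is an edge that lies on no cycle, and a \emph{leaf} is a vertex of degree $1$. An \emph{odd component} is a component with an odd number of vertices. Tutte's $1$-factor theorem states that a finite graph $G$ has a perfect matching if and only if, for every $X\subseteq V(G)$, the graph $G-X$ has at most $|X|$ odd components.

Bridges are the obstruction to a perfect matching in a cubic graph. For instance, subdivide one edge in each of three copies of $K_4$ and join the three new vertices to one more vertex $v$; deleting $v$ leaves three odd components. We therefore cut along bridges first, and then complete the graph to a cubic one with at most one bridge.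

\begin{lemma}\label{lem:tutte}
A cubic graph with at most one bridge has a perfect matching.
\end{lemma}

\begin{proof}
Let $X$ be a set of vertices and let $q$ be the number of odd components of $G-X$. The degrees in an odd component $C$ sum to the odd number $3|C|$, and edges inside $C$ contribute an even amount, so an odd number of edges join $C$ to $X$. If there is only one such edge, it is a bridge. So at most one odd component sends one edge to $X$, and all others send at least three. At most $3|X|$ edges meet $X$, so $3|X|\ge 3q-2$, and $q\le|X|$ because $q$ and $|X|$ are integers. Tutte's theorem applies.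
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:cubic}]
Let $G$ be a counterexample with the fewest edges and without isolated vertices. It is connected, since components can be colored separately.

\emph{Every bridge of $G$ is incident with a leaf.} Let $e=uv$ be a bridge such that both components $G_u\ni u$ and $G_v\ni v$ of $G-e$ contain edges. The graphs $G_u+e$ and $G_v+e$ have fewer edges than $G$, so they have star edge colorings with six colors. Permute the colors on $G_v+e$ so that the two colors of $e$ agree and the at most two other colors at $v$ avoid the at most two other colors at $u$; there are five colors other than that of $e$, so this is possible. The union of the colorings is proper. A bad trail in it has an edge in $G_u$ and an edge in $G_v$, so it passes through $e$ and contains consecutive edges $f,e,h$ with $f$ at $u$ and $h$ at $v$. Then $f$ and $h$ have the same color, which we have excluded. So $G$ is not a counterexample, a contradiction.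

\emph{Embedding in a cubic graph.} A graph with at most three edges is no counterexample, so $G$ is not $K_2$ and not a star $K_{1,k}$. Let $G_0$ be obtained from $G$ by deleting all leaves. It is connected and has at least two vertices. Every cycle of $G$ lies in $G_0$ and conversely, so a bridge of $G_0$ would be a bridge of $G$ not incident with a leaf. Hence $G_0$ has no bridge, and all its degrees are $2$ or $3$. Let $T$ be the set of vertices of degree $2$ in $G_0$. Each leaf of $G$ is attached to a vertex of $T$, and distinct leaves are attached to distinct vertices, since $G$ is subcubic. If $T=\emptyset$, let $\hat G=G_0=G$. Otherwise let $\hat G$ consist of two copies of $G_0$ together with an edge joining the two copies of $t$ for each $t\in T$. Then $\hat G$ is simple and cubic. It contains $G$: take the first copy of $G_0$, and let the second copy of $t$ play the role of the leaf at $t$. Edges inside a copy lie on cycles, and if $|T|\ge2$ so do the joining edges, because both copies are connected. So $\hat G$ has at most one bridge.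

By Lemma~\ref{lem:tutte} and Proposition~\ref{prop:cubic}, $\hat G$ has a star edge coloring with six colors, and so does its subgraph $G$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}]
The statement on $K_{3,3}$ was proved after Proposition~\ref{prop:ideal}. Let $G$ be an infinite subcubic graph. Tychonoff's theorem states that a product of compact spaces is compact, so $\{1,\dots,6\}^{E(G)}$, a product of finite discrete spaces, is compact. In a compact space, a family of closed sets has a common point as soon as each finite subfamily has one. For a finite set $E_0\subseteq E(G)$ let $C(E_0)$ be the set of colorings whose restriction to the subgraph formed by $E_0$ is a star edge coloring. It is closed, since membership depends on finitely many coordinates, and it is nonempty by Theorem~\ref{thm:main}. Also $C(E_0\cup E_1)\subseteq C(E_0)\cap C(E_1)$, so finite intersections of these sets are nonempty. A coloring in all the sets $C(E_0)$ is a star edge coloring of $G$, because a violation of the definition involves at most four edges.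
\end{proof}

\section{An extremal labeling of the matching}\label{sec:label}

From now on $G$, $M$, $F$, $H$ are as in Section~\ref{sec:idea}. A \emph{labeling} is a map $L\colon M\to\{4,5,6\}$. A vertex inherits the label of its spoke, $L(x)=L([x])$, so $L(x)=L(x')$. For $\alpha\in\{5,6\}$ let $\bar\alpha=11-\alpha$ be the other element of $\{5,6\}$. A \emph{defect} is an $F$-edge whose ends have equal labels, and this common label is the label of the defect. Let $\mu(L)$ be the number of defects and let $S=L^{-1}(4)$.

Minimizing $\mu$ alone treats the three labels alike. We want to lend the color $4$ to the defects, so the label $4$ should be used only where it removes many defects. We therefore charge for it and minimize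
\[
\Phi(L)=\mu(L)+\tfrac32|S| .
\]
For a spoke $m$ and a label $\lambda$, let $n_\lambda(m)$ be the number of edges of $H$ from $m$ to spokes labeled $\lambda$, counted with multiplicity. Then $n_4+n_5+n_6=4$. Since $H$ has no loops, changing the label of $m$ alone from $\lambda$ to $\lambda^*$ changes $\mu$ by $n_{\lambda^*}(m)-n_\lambda(m)$.

\begin{lemma}\label{lem:min}
Let $L$ minimize $\Phi$, let $m$ be a spoke and write $n_\lambda=n_\lambda(m)$.
\begin{enumerate}
\item[(a)] If $L(m)=4$, then $n_4=0$ and $n_5=n_6=2$.
\item[(b)] If $L(m)=\alpha\in\{5,6\}$, then $n_\alpha\le1$.
\item[(c)] If $L(m)=\alpha\in\{5,6\}$, $n_\alpha=1$ and $n_4\ge1$, then $n_4=1$ and $n_{\bar\alpha}=2$.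
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Relabeling $m$ with $\alpha\in\{5,6\}$ changes $\Phi$ by $n_\alpha-n_4-\frac32\ge0$, so $n_\alpha\ge n_4+2$ for both $\alpha$. Adding up, $4=n_4+n_5+n_6\ge3n_4+4$. Hence $n_4=0$, and then $n_5,n_6\ge2$ have sum $4$.

(b) Relabeling $m$ with $\bar\alpha$ gives $n_{\bar\alpha}-n_\alpha\ge0$. Relabeling it with $4$ gives $n_4-n_\alpha+\frac32\ge0$. If $n_\alpha\ge2$, then $n_{\bar\alpha}\ge2$ and $n_4\ge1$, and the sum is at least $5$.

(c) Let $s\in S$ be joined to $m$ by $k\ge1$ edges of $H$. Relabel $s$ with $\alpha$; by (a) this changes $\Phi$ by $2-0-\frac32=\frac12$. Now $m$ has $1+k$ edges to the label $\alpha$, and relabeling $m$ with $\bar\alpha$ changes $\Phi$ by $n_{\bar\alpha}-(1+k)$. The total change $n_{\bar\alpha}-k-\frac12$ is nonnegative, so $n_{\bar\alpha}\ge k+1\ge2$. Since $n_4\ge1$ and $n_4+n_{\bar\alpha}=3$, we get $n_4=1$ and $n_{\bar\alpha}=2$.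
\end{proof}

The weight $\frac32$ matters only as a number strictly between $1$ and $2$: the proofs of (a) and (c) need it to exceed $1$, and the proof of (b) needs it to be less than $2$.

Let $L$ minimize $\Phi$. By (a), the four $H$-edges at a spoke $s=ww'\in S$ lead to the labels $5,5,6,6$; two of them start at $w$ and two at $w'$. Call $s$ \emph{sorted} if the two $F$-neighbors of $w$ have the same label. The two $F$-neighbors of $w'$ then both have the other label, so the definition is symmetric in $w$ and $w'$.

\begin{quote}
\emph{Fix a labeling $L$ that minimizes $\Phi$ and, among all such labelings, has the largest number of sorted spokes in $S$.}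
\end{quote}

Let $D$ be the set of defects of $L$. A spoke is \emph{covered} if a defect is incident with one of its ends. Lemma~\ref{lem:min} translates as follows.
\begin{enumerate}
\item[(D1)] No $F$-edge joins two vertices labeled $4$. Defects have label $5$ or $6$, and a vertex labeled $4$ lies on no defect.
\item[(D2)] $D$ is a matching in $H$: each spoke has at most one defect at its two ends together. In particular $D$ is a matching in $G$.
\item[(D3)] A covered spoke has at most one $H$-edge to $S$.
\end{enumerate}

The delicate place for the coloring is a defect next to a vertex labeled $4$. There the labels of the two spokes can be exchanged without changing $\Phi$, and the second extremal condition yields information.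

\begin{lemma}\label{lem:exchange}
Let $uv$ be a defect with label $\alpha$, let $w\ne u$ be the other $F$-neighbor of $v$, suppose that $L(w)=4$, and let $p\ne v$ be the other $F$-neighbor of $w$. Then $L(p)=\alpha$, and if $p\ne u$, then $p$ lies on no defect.
\end{lemma}

\begin{proof}
Let $m=[v]$ and $s=[w]$. By Lemma~\ref{lem:min}(c) the four $H$-edges at $m$ are $vu$, $vw$ and two edges to the label $\bar\alpha$; in particular $vw$ is the only edge from $m$ to $S$. By Lemma~\ref{lem:min}(a) the four $H$-edges at $s$ are $wv$, one further edge $e^*$ to a vertex $p^*$ labeled $\alpha$, and two edges to the label $\bar\alpha$. Here $[p^*]\ne m$, as $vw$ is the only edge between $m$ and $s$.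

Let $L^*$ be obtained from $L$ by setting $L^*(s)=\alpha$ and $L^*(m)=4$. The edge $uv$ ceases to be a defect and $e^*$ becomes one. The edge $vw$ joins the labels $\alpha$ and $4$ before and after, and the edges from $m$ and $s$ to the label $\bar\alpha$ are not defects before or after. So $\mu(L^*)=\mu(L)$, the number of labels $4$ is unchanged, and $L^*$ minimizes $\Phi$.

A spoke in $S\setminus\{s\}$ is adjacent in $H$ neither to $s$, by (D1), nor to $m$, so it is sorted in $L^*$ exactly when it is sorted in $L$. In $L^*$ the spoke $m$ is sorted, because the $F$-neighbors $u,w$ of $v$ both have label $\alpha$. If $s$ were not sorted in $L$, then $L^*$ would have more sorted spokes than $L$. So $s$ is sorted in $L$, which means $L(p)=L(v)=\alpha$. Consequently $e^*=wp$ and $p^*=p$.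

In $L^*$ the spoke $[p]$ has label $\alpha$ and the edge $pw$ to the label $\alpha$. By Lemma~\ref{lem:min}(b), applied to $L^*$, it has no other such edge. Suppose that $pr$ is a defect of $L$. Then $L(r)=\alpha$, so $r\ne w$, and therefore $L^*(r)\ne\alpha$. The only spoke that lost the label $\alpha$ is $m$, so $[r]=m$. By (D2) the only defect at an end of $m$ is $uv$, so $pr=uv$, and $p=u$ because $p\ne v$.
\end{proof}

\begin{example}\label{ex:petersen2}
For the Petersen graph, $H=K_5$. With $|S|=0$ we have $\mu\ge1+3$; with $|S|=1$ we have $\mu\ge2$, with equality when the other labels are $5,5,6,6$; with $|S|=2$ we have $\mu\ge2$ and $\Phi\ge5$; with $|S|\ge3$ we have $\Phi\ge\frac92$. So the minimum of $\Phi$ is $\frac72$, and the labeling $4,5,6,6,5$ of Example~\ref{ex:petersen} attains it with a sorted spoke. The labeling $4,5,5,6,6$ also attains the minimum, but its spoke $u_0v_0$ is not sorted. For the defect $u_2u_1$ we have $w=u_0$ and $p=u_4$, which has label $6$ and lies on the defect $u_3u_4$. So both conclusions of Lemma~\ref{lem:exchange} fail without the second extremal condition.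
\end{example}

\section{The edges colored $4$, $5$ and $6$}\label{sec:high}

We now choose the $F$-edges that borrow a color from $\{4,5,6\}$. Those colored $4$ form a set $A=A_1\cup A_2$, and those colored $5$ or $6$ form a set $B=B_1\cup B_2\cup B_3\cup B_4$. An $F$-cycle is a \emph{$D$-cycle} if it contains a defect and \emph{$D$-free} otherwise. A \emph{pentagon} is a $D$-free $F$-cycle of length $5$. For a defect $uv$, the \emph{flank} at $v$ is the $F$-neighbor of $v$ other than $u$, and the flank at $u$ is the $F$-neighbor of $u$ other than $v$. On a triangle the two flanks coincide. The five rules below are illustrated in Figure~\ref{fig:rules}.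

\subsection*{Defects}
Let $uv$ be a defect with label $\alpha$. The default color for $uv$ is $4$. The path $u'uvv'$ is then colored $\alpha,4,\alpha$, and (D2) ensures that no second defect continues it. Trouble arises if the flank $w$ at $v$ is labeled $4$: the path $uvww'$ is colored $4,i,4$, and it continues at $w'$ into a cycle that may be a different one. We avoid having to coordinate the colors $1,2,3$ on different cycles by giving $vw$ the color $\bar\alpha$, which by Lemma~\ref{lem:exchange} does not occur as a label nearby on the cycle. If both flanks $w_1$ (at $u$) and $w_2$ (at $v$) are labeled $4$, doing this twice would color $w_1u,uv,vw_2,w_2w_2'$ with $\bar\alpha,4,\bar\alpha,4$, so in that case the defect itself takes the color $\bar\alpha$.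

\begin{description}
\item[Rule 1.] If both flanks of $uv$ are labeled $4$, put $uv$ in $B_1$ and color it $\bar\alpha$.
\item[Rule 2.] Otherwise put $uv$ in $A_1$ and color it $4$. If exactly one flank is labeled $4$, say the flank $w$ at $v$, also put $vw$ in $B_2$ and color it $\bar\alpha$.
\end{description}

Thus $D=A_1\cup B_1$. An edge of $B_2$ is not a defect; it has one end labeled $4$, and its other end lies on exactly one defect, by (D2), which determines its color. The rule can be restated as follows.
\begin{enumerate}
\item[(D4)] An $F$-edge is in $B_2$ if and only if one of its ends is labeled $4$ and the other lies on an edge of $A_1$.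
\end{enumerate}

In the unsorted labeling $4,5,5,6,6$ of Example~\ref{ex:petersen2}, Rule~2 would give $u_1u_0$ the color $6$ and $u_0u_4$ the color $5$. If the spokes at $u_1$ and $u_4$ keep their labels as colors, the path $v_1u_1u_0u_4v_4$ is colored $5,6,5,6$. Lemma~\ref{lem:exchange} is what prevents this.

\subsection*{Pentagons}
By Lemma~\ref{lem:cycles} one edge of each pentagon must borrow a color. Adjacent vertices of a pentagon have different labels. The labels $5,6$ alone cannot alternate around an odd cycle, and a $5$-cycle has no three pairwise nonadjacent vertices, so one or two vertices are labeled $4$. Write the pentagon as $x_0x_1x_2x_3x_4$.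

Suppose first that two vertices are labeled $4$, say $x_0$ and $x_2$. Let $\alpha=L(x_1)$. The vertices $x_3,x_4$ carry $5$ and $6$ in some order, and after the reflection that fixes $x_1$ we may assume $L(x_4)=\alpha$. Then $\bar\alpha$ is not among the labels of $x_4,x_0,x_1,x_2$.

\begin{description}
\item[Rule 3.] If $x_0,\dots,x_4$ are labeled $4,\alpha,4,\bar\alpha,\alpha$, put $x_0x_1$ in $B_3$ and color it $\bar\alpha$.
\end{description}

Now suppose that only $x_0$ is labeled $4$, so that the labels are $4,\alpha,\bar\alpha,\alpha,\bar\alpha$. Any four consecutive vertices show both $5$ and $6$, so the device of Rule~3 is not available. The edge $x_2x_3$ is the one edge with no label $4$ at its ends or next to them, and it should be colored $4$. This fails if, say, a defect $x_2'z$ is colored $4$, for then $x_3x_2x_2'zz'$ is colored $4,\bar\alpha,4,\bar\alpha$. In that situation we exchange roles: the spoke $[x_2]$ gives its color to the edge $x_1x_2$ and takes a color from $\{1,2,3\}$.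

\begin{description}
\item[Rule 4.] If the labels are $4,\alpha,\bar\alpha,\alpha,\bar\alpha$ and neither $[x_2]$ nor $[x_3]$ is covered, the pentagon is \emph{free}. Put $x_2x_3$ in $A_2$ and color it $4$.
\item[Rule 5.] If the labels are $4,\alpha,\bar\alpha,\alpha,\bar\alpha$ and $[x_2]$ or $[x_3]$ is covered, the pentagon is \emph{tied}. The reflection that fixes $x_0$ exchanges $x_2$ with $x_3$ and $\alpha$ with $\bar\alpha$, so we may fix the notation so that $[x_2]$ is covered. Put $x_1x_2$ in $B_4$ and color it $\bar\alpha=L(x_2)$. Call $x_2$ a \emph{special vertex} and $[x_2]$ a \emph{special spoke}.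
\end{description}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,draw,inner sep=0.5pt,minimum size=5.5mm,font=\small},
  c/.style={fill=white,inner sep=1pt,font=\small}]
\foreach \j/\k in {0/4,1/\alpha,2/\alpha,3/4} \node[v] (a\j) at ({1.2*\j},2.7) {$\k$};
\draw (a0)--(a1) (a2)--(a3);
\draw[very thick] (a1)--node[c]{$\bar\alpha$}(a2);
\foreach \j/\k in {0/{\ne\!4},1/\alpha,2/\alpha,3/4,4/\alpha} \node[v] (b\j) at ({5.2+1.2*\j},2.7) {$\k$};
\draw (b0)--(b1) (b3)--(b4);
\draw[very thick] (b1)--node[c]{$4$}(b2) (b2)--node[c]{$\bar\alpha$}(b3);
\begin{scope}[shift={(1,0)}]
\foreach \j/\k in {0/4,1/\alpha,2/4,3/{\bar\alpha},4/\alpha} \node[v] (p\j) at ({90-72*\j}:1) {$\k$};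
\draw (p1)--(p2)--(p3)--(p4)--(p0);
\draw[very thick] (p0)--node[c]{$\bar\alpha$}(p1);
\end{scope}
\begin{scope}[shift={(4.1,0)}]
\foreach \j/\k in {0/4,1/\alpha,2/{\bar\alpha},3/\alpha,4/{\bar\alpha}} \node[v] (p\j) at ({90-72*\j}:1) {$\k$};
\draw (p3)--(p4)--(p0)--(p1)--(p2);
\draw[very thick] (p2)--node[c]{$4$}(p3);
\end{scope}
\begin{scope}[shift={(7.2,0)}]
\foreach \j/\k in {0/4,1/\alpha,2/{\bar\alpha},3/\alpha,4/{\bar\alpha}} \node[v] (p\j) at ({90-72*\j}:1) {$\k$};
\node[v] (q) at (1.9,-0.81) {$\bar\alpha$}; \node[v] (z) at (3.1,-0.81) {$\bar\alpha$};
\draw (p2)--(p3)--(p4)--(p0)--(p1);
\draw[very thick] (p1)--node[c]{$\bar\alpha$}(p2) (q)--(z);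
\draw[dashed] (p2)--(q);
\end{scope}
\foreach \x/\y/\k in {1.8/2.05/1,7.6/2.05/2,1/-1.5/3,4.1/-1.5/4,8/-1.5/5} \node at (\x,\y) {\small Rule \k};
\end{tikzpicture}
\caption{The five rules. Each vertex shows the label of its matching edge, with $\{\alpha,\bar\alpha\}=\{5,6\}$. Thick cycle edges get a color from $\{4,5,6\}$, thin ones a color from $\{1,2,3\}$. Rule~2 is drawn in the case of one flank labeled $4$. Pentagons are $x_0,\dots,x_4$, clockwise from the top. In Rule~5 the dashed matching edge is special: it leads to a defect on another cycle and is colored from $\{1,2,3\}$.}
\label{fig:rules}
\end{figure}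

Let $R$ be the set of special spokes and let $Q=F\setminus(A\cup B)$. \emph{Every spoke outside $R$ is colored with its label, and the edges of $Q\cup R$ will be colored with $1,2,3$.} So a spoke of color $\beta\in\{5,6\}$ is a non-special spoke labeled $\beta$, and the edges of color $4$ are those of $S\cup A$. A pentagon has exactly one edge outside $Q$, every other $D$-free cycle lies in $Q$, and the edges of a $D$-cycle lie in $A_1\cup B_1\cup B_2\cup Q$. For reference:
\begin{center}
\begin{tabular}{c|c|c|c}
class & cycle & labels of the ends & color\\ \hline
$A_1$ & $D$-cycle & $\alpha,\alpha$ & $4$\\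
$A_2$ & free pentagon & $\bar\alpha,\alpha$ & $4$\\
$B_1$ & $D$-cycle & $\alpha,\alpha$ & $\bar\alpha$\\
$B_2$ & $D$-cycle & $\alpha,4$ & $\bar\alpha$\\
$B_3$ & pentagon with two labels $4$ & $4,\alpha$ & $\bar\alpha$\\
$B_4$ & tied pentagon & $\alpha,\bar\alpha$ (special) & $\bar\alpha$
\end{tabular}
\end{center}

A \emph{block} of an $F$-cycle is a maximal sequence of consecutive edges outside $Q$.

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(a)] Both $F$-edges adjacent to an edge of $B_1$ are in $Q$.
\item[(b)] Of the two $F$-edges adjacent to an edge of $A_1$, at most one is in $B_2$, and the others are in $Q$.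
\item[(c)] Let $vw\in B_2$, where $uv\in A_1$ has label $\alpha$ and $L(w)=4$, and let $p\ne v$ be the other $F$-neighbor of $w$. Then $L(p)=\alpha$, the vertex $p$ lies on no defect, and $wp\in Q$.
\item[(d)] A block of a $D$-cycle is an edge of $B_1$, an edge of $A_1$, or an edge of $A_1$ together with one adjacent edge of $B_2$. Every $F$-cycle contains an edge of $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
On a $D$-cycle, an edge that is neither a defect nor in $B_2$ is in $Q$. An edge adjacent to a defect is not a defect, by (D2).

(a) Let $uv\in B_1$ and let $w$ be the flank at $v$. The end of $vw$ labeled $4$ is $w$, and the only defect at $v$ is in $B_1$, so $vw\notin B_2$ by (D4).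

(b) Let $uv\in A_1$. Since $u,v$ are not labeled $4$, an adjacent edge is in $B_2$ only if it leads to a flank labeled $4$, and the flanks at $u$ and at $v$ are not both labeled $4$.

(c) If $p=u$, then both flanks of $uv$ equal $w$, and $uv\in B_1$. So $p\ne u$, and Lemma~\ref{lem:exchange} gives the first two claims. The edge $wp$ is not a defect by (D1), and it is not in $B_2$ by (D4), because $p$ lies on no defect.

(d) By (c), an edge of $B_2$ has its edge of $A_1$ on one side and an edge of $Q$ on the other. With (a) and (b) this gives the list of blocks and shows that each defect has an adjacent edge in $Q$. A $D$-free cycle has at most one edge outside $Q$.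
\end{proof}

\begin{lemma}\label{lem:B}
\begin{enumerate}
\item[(a)] $B$ is a matching.
\item[(b)] No edge of $Q$ has edges of $B$ at both ends.
\item[(c)] If $xy\in B$ has color $\beta$, then no spoke at $x$, at $y$, or at an $F$-neighbor of $x$ or $y$ has color $\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
A $D$-free cycle has at most one edge of $B$, and since $G$ is simple this edge does not meet both ends of another edge. So (a) and (b) need proof only on $D$-cycles, where (a) follows from Lemma~\ref{lem:blocks}(d).

(b) Let $yz\in Q$ lie on a $D$-cycle, with edges $b\ni y$ and $c\ni z$ in $B_1\cup B_2$. Suppose that $b\in B_1$. Then $z$ is a flank of $b$, so $L(z)=4$ and $c\in B_2$. In Lemma~\ref{lem:blocks}(c) for $c$ we have $w=z$ and $p=y$, so $y$ lies on no defect; but $y$ lies on $b$. Exchanging the roles of $b$ and $c$ excludes $c\in B_1$. So $b,c\in B_2$. At the end of $b$ not labeled $4$ the other $F$-edge is in $A_1$, not in $Q$, so $y$ is the end labeled $4$. In Lemma~\ref{lem:blocks}(c) for $b$ we have $w=y$ and $p=z$. So $z$ is not labeled $4$ and lies on no defect, and by (D4) it is not an end of an edge of $B_2$.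

(c) We list the labels of the vertices in question along the cycle; in each case $\beta=\bar\alpha$. For $B_1$ they are $4,\alpha,\alpha,4$. For $B_2$ the vertices $u,v,w,p$ have labels $\alpha,\alpha,4,\alpha$ by Lemma~\ref{lem:blocks}(c). For $B_3$ the vertices $x_4,x_0,x_1,x_2$ have labels $\alpha,4,\alpha,4$. For $B_4$ the vertices $x_0,x_1,x_3$ have labels $4,\alpha,\alpha$, and the spoke at $x_2$ is special.
\end{proof}

\begin{lemma}\label{lem:four}
If an edge of $Q$ has edges of color $4$ at both ends, then these are two distinct edges of $A_1$ on its $F$-cycle.
\end{lemma}

\begin{proof}
The two edges are distinct because $G$ is simple, and they lie in $S\cup A_1\cup A_2$. Two spokes in $S$ contradict (D1). A spoke in $S$ at one end and an edge of $A_1$ at the other put the given edge in $B_2$, by (D4). If one of them is the edge $x_2x_3\in A_2$ of a free pentagon, then the given edge is $x_2x_1$ or $x_3x_4$. Its other end $x_1$ or $x_4$ is not labeled $4$, and the other $F$-edge there is in $Q$, so no edge of color $4$ is available. Only the case of two edges of $A_1$ remains.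
\end{proof}

Finally we fix names around a special spoke $\sigma=xx'$ with special vertex $x$. Since $x$ lies on a $D$-free cycle, the defect that covers $\sigma$ is incident with $x'$; we write it as $d_\sigma=x'z_\sigma$. So $x'$ lies on a $D$-cycle and is not special. Let $f_\sigma$ be the other $F$-edge at $x'$ and let $h_\sigma$ be the other $F$-edge at $z_\sigma$, so that $f_\sigma,d_\sigma,h_\sigma$ are consecutive on the $D$-cycle. Let $g_\sigma=x_2x_3\in Q$ be the $F$-edge at $x=x_2$ that is not in $B_4$. The four edges adjacent to $\sigma$ are the $B_4$-edge and $g_\sigma$ at $x$, and $d_\sigma$ and $f_\sigma$ at $x'$. Since one end of $\sigma$ is on a $D$-free cycle and the other on a $D$-cycle, we have: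
\begin{enumerate}
\item[(R1)] If $y$ lies on a $D$-free cycle and $[y]\in R$, then $y$ is the special vertex of $[y]$; a $D$-free cycle has at most one special vertex.
\item[(R2)] If $y$ lies on a $D$-cycle and $[y]=\sigma\in R$, then $y$ is the non-special end of $\sigma$, and its $F$-edges are $d_\sigma\notin Q$ and $f_\sigma$.
\end{enumerate}

\section{The edges colored $1$, $2$ and $3$}\label{sec:low}

We write $\varphi(e)$ for the color of an edge $e$. The edges of $Q\cup R$ are colored in four steps: cycles inside $Q$, the other cycles except tied pentagons, special spokes, and tied pentagons.

\subsection*{Step 1: cycles contained in $Q$}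
Such a cycle is $D$-free and not a pentagon, so its length is not $5$. Color it by Lemma~\ref{lem:cycles}.

\subsection*{Step 2: cycles with a block}
Let $Y$ be an $F$-cycle with an edge outside $Q$. Its edges in $Q$ form vertex-disjoint paths $K_1,\dots,K_r$, $r\ge1$, in cyclic order, separated by the $r$ blocks. We call these paths \emph{segments}.

\begin{lemma}\label{lem:single}
If $r=1$, then $K_1$ has at least two edges.
\end{lemma}

\begin{proof}
On a pentagon $K_1$ has four edges. On a $D$-cycle, if $K_1$ is a single edge, then the block has at least two edges, so by Lemma~\ref{lem:blocks}(d) the cycle is a triangle $uvw$ with $uv\in A_1$, $vw\in B_2$. Then $p=u$ in Lemma~\ref{lem:blocks}(c), although $p$ lies on no defect.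
\end{proof}

Every segment will be colored periodically. What remains to be controlled are the colors of the end edges. By Lemma~\ref{lem:four} the pattern $4,i,4$ can occur along $Y$, at a one-edge segment between two edges of $A_1$; to stop it from extending to $4,i,4,i$ we want the edges of $Q$ on the two sides of a block to differ. We also want the color $3$ to be rare on end edges, to keep it in reserve for the special spokes.

In a periodic coloring of a segment with $\ell$ edges, the first and last colors agree if $\ell\equiv1\pmod3$ and differ otherwise. Accordingly, a segment has \emph{one entry} (the common color of its first and last edge) if $\ell\equiv1\pmod 3$, and \emph{two entries} (its first color and its last color) otherwise. Any value of the single entry, and any two distinct values $a,b$ of the two entries, extend to a periodic coloring: with $c$ the third color, repeat $a,b,c$ if $\ell\equiv2$ and $a,c,b$ if $\ell\equiv0\pmod 3$. Read the entries of $K_1,\dots,K_r$ cyclically around $Y$, and let $N\ge r$ be their number. Assign values as follows.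
\begin{itemize}
\item If $N$ is even, alternate $1,2$.
\item If $N\ge3$ is odd, some segment has one entry. Give this entry the value $3$ and alternate $1,2$ on the remaining $N-1$ entries.
\item If $N=1$, the value is arbitrary.
\end{itemize}
For $N\ge2$, cyclically consecutive entries differ, so the two entries of a segment are distinct and the periodic colorings exist. Moreover:
\begin{enumerate}
\item[(Q1)] If $N\ge2$, the two edges of $Q$ next to a block, one on each side, have different colors.
\item[(Q2)] If $N\ge2$, every two-entry segment has end colors $1$ and $2$, and at most one segment of $Y$ has an end edge of color $3$.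
\end{enumerate}
For example, segments with $1,2,1,1$ edges have $N=5$ and may be colored $(3),(1,2),(1),(2)$. We carry out this step on every cycle with a block except the tied pentagons.

\subsection*{Step 3: special spokes}
For $\sigma\in R$ the edges $f_\sigma,d_\sigma,h_\sigma$ lie on a $D$-cycle and are already colored. The color of $\sigma$ must differ from that of the adjacent edge $f_\sigma$, and it must not extend a pattern $4,i,4$ that ends in $d_\sigma$. So we choose $\varphi(\sigma)\in\{1,2,3\}$ subject to
\begin{enumerate}
\item[(K1)] $\varphi(\sigma)\ne\varphi(f_\sigma)$;
\item[(K2)] if $h_\sigma$ is a one-edge segment with edges of $A_1$ at both ends (one of them is $d_\sigma$), then $\varphi(\sigma)\ne\varphi(h_\sigma)$;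
\end{enumerate}
and we choose $\varphi(\sigma)=3$ whenever (K1) and (K2) allow it. At most two colors are forbidden, so a choice exists.

The preference for $3$ handles the one configuration in which two special spokes interact, namely when they sit at the two ends of a two-edge segment.

\begin{lemma}\label{lem:two}
Let $\sigma\in R$ have non-special end $x'$. Suppose that $f_\sigma=x'y_2$ and $e=y_2y_3$ form a two-edge segment and that $\tau=[y_3]\in R$. Then $\varphi(\sigma)\ne\varphi(e)$ or $\varphi(\tau)\ne\varphi(f_\sigma)$.
\end{lemma}

\begin{proof}
By (R2), $y_3$ is the non-special end of $\tau$, and $e=f_\tau$ because $e\in Q$. A two-edge segment has two entries, so $N\ge2$ and $\{\varphi(f_\sigma),\varphi(f_\tau)\}=\{1,2\}$ by (Q2). Suppose that the conclusion fails. Then neither $\sigma$ nor $\tau$ has color $3$. For neither spoke does (K1) forbid $3$, so (K2) does for both. Hence $d_\sigma,d_\tau\in A_1$, and $h_\sigma,h_\tau$ are one-edge segments of color $3$ on the cycle through $x'$ and $y_3$. By (Q2), $h_\sigma=h_\tau$.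

If $d_\sigma=d_\tau$, then this edge is $x'y_3$, so $z_\sigma=y_3$ and $h_\sigma=e$, which is not a one-edge segment. So $d_\sigma\ne d_\tau$, and these edges are disjoint by (D2). The edge $h_\sigma=h_\tau$ is incident with $z_\sigma$ and $z_\tau$, so it is $z_\sigma z_\tau$, and the cycle is $x'y_2y_3z_\tau z_\sigma$. Since $z_\sigma z_\tau$ is not a defect, the labels $L(x')=L(z_\sigma)$ and $L(y_3)=L(z_\tau)$ are $5$ and $6$ in some order. Since $x'y_2$ and $y_2y_3$ are not defects, $L(y_2)=4$. Now (D4) puts $f_\sigma=x'y_2$ in $B_2$, because $x'$ lies on $d_\sigma\in A_1$. This contradicts $f_\sigma\in Q$.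
\end{proof}

\subsection*{Step 4: tied pentagons}
Let $\sigma=[x_2]$ be the special spoke of a tied pentagon. Its only segment consists of $g_\sigma=x_2x_3$, $x_3x_4$, $x_4x_0$, $x_0x_1$. Color it periodically, starting with a color such that
\begin{enumerate}
\item[(K3)] $\varphi(g_\sigma)\notin\{\varphi(\sigma),\varphi(f_\sigma)\}$.
\end{enumerate}
Again at most two of the colors $1,2,3$ are forbidden. All edges of $G$ are now colored.

\section{No bad trail}\label{sec:verify}

\begin{lemma}\label{lem:proper}
The coloring $\varphi$ is proper.
\end{lemma}

\begin{proof}
The edges of color $\beta\in\{5,6\}$ lie in $M\cup B$. Both $M$ and $B$ are matchings, and a spoke at an end of a $B$-edge has a different color by Lemma~\ref{lem:B}(c). The edges of color $4$ lie in $S\cup A_1\cup A_2$. Here $A_1$ is a matching by (D2), an edge of $A_2$ is the only edge of $A$ on its cycle, and no end of an edge of $A$ is labeled $4$. The edges of color $1,2,3$ lie in $Q\cup R$. Adjacent edges of $Q$ lie on a cycle of Step~1 or in one segment, so they differ. The only edges of $Q$ that can be adjacent to $\sigma\in R$ are $g_\sigma$ and $f_\sigma$, which differ from $\sigma$ by (K3) and (K1).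
\end{proof}

Suppose that $e_1e_2e_3e_4$ is a bad trail. Throughout, $i,j\in\{1,2,3\}$ and $\beta\in\{5,6\}$. The pair of colors is of one of the five types $\{5,6\}$, $\{4,\beta\}$, $\{i,\beta\}$, $\{i,4\}$, $\{i,j\}$, and we exclude each.

\subsection*{Colors $5$ and $6$}
All four edges lie in $M\cup B$, a union of two matchings, so the trail alternates between $M$ and $B$. List it so that $e_2,e_4\in B$. Then $e_1,e_3$ are non-special spokes with the same label $\alpha\in\{5,6\}$ at the ends of $e_2$, so $e_2$ is a defect, $e_2=uv\in B_1$. Let $e_3=vv'$, so that $e_4$ is incident with $v'$. The spoke $[v]$ is covered by $uv$ and has an $H$-edge to $S$, from $v$ to the flank at $v$. By (D2) and (D3), the vertex $v'$ lies on no defect and has no $F$-neighbor labeled $4$. Also $L(v')=\alpha\ne4$, and $v'$ is not special. No end of a $B$-edge has all these properties. The ends of a $B_1$-edge lie on a defect. An edge of $B_2\cup B_3$ has one end labeled $4$, and its other end is an $F$-neighbor of that one. For an edge $x_1x_2\in B_4$, the end $x_1$ is an $F$-neighbor of $x_0$, labeled $4$, and $x_2$ is special.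

\subsection*{Colors $4$ and $\beta$}
List the trail so that $e_2,e_4$ have color $\beta$ and $e_1,e_3$ have color $4$.

Let $e_2$ be a spoke. Then $L(e_2)=\beta$ and $e_1,e_3\in A_1\cup A_2$. They are not both in $A_1$, by (D2). So one of them is the edge $x_2x_3$ of a free pentagon, $e_2$ is $[x_2]$ or $[x_3]$, and $e_2$ is not covered. Hence both $e_1$ and $e_3$ are in $A_2$. The ends of $e_3$ have the labels $5$ and $6$, so its end $y$ not on $e_2$ has label $\bar\beta$. The spoke at $y$ does not have color $\beta$, and the other $F$-edge at $y$ is in $Q$. So $e_4$ does not exist.

Let $e_2\in B_1\cup B_3\cup B_4$. Then $e_2$ has an end with no edge of color $4$, that is, an end not labeled $4$ whose other $F$-edge is in $Q$: either end for $B_1$, by Lemma~\ref{lem:blocks}(a), and the end $x_1$ for $B_3$ and $B_4$.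

Let $e_2=vw\in B_2$, with $u,p,\alpha$ as in Lemma~\ref{lem:blocks}(c) and $\alpha=\bar\beta$. Since $L(v)\ne4$ and $wp\in Q$, we have $\{e_1,e_3\}=\{uv,ww'\}$. If $e_3=uv$, then $e_4$ is incident with $u$. The spoke at $u$ has label $\bar\beta$, and the other $F$-edge at $u$ is in $Q$ by Lemma~\ref{lem:blocks}(b), so neither has color $\beta$. If $e_3=ww'$, then $e_4$ is a $B$-edge at $w'$. As $L(w')=4$, it lies in $B_2\cup B_3$, and its color is $\bar\gamma$, where $\gamma$ is the label of its other end. Both $F$-neighbors $v,p$ of $w$ have label $\bar\beta$, so both $F$-neighbors of $w'$ have label $\beta$ by Lemma~\ref{lem:min}(a). Thus $\gamma=\beta$, and $e_4$ has color $\bar\beta$, not $\beta$.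

\subsection*{Colors $i$ and $\beta$}
List the trail so that $e_2$ has color $i$ and $e_1,e_3$ have color $\beta$.

Let $e_2=\sigma=xx'\in R$ with special vertex $x$, and let $\gamma=L(x)=L(x')$. At $x$ the only edge with a color in $\{5,6\}$ is the $B_4$-edge, of color $\gamma$. So $\beta=\gamma$. At $x'$, the defect $d_\sigma$ has label $\gamma$, hence color $4$ or $\bar\gamma$. By Lemma~\ref{lem:blocks}(a),(b), the edge $f_\sigma$ is in $Q$, or it is the $B_2$-edge belonging to $d_\sigma$, of color $\bar\gamma$. So the color $\gamma$ does not occur at $x'$.

Let $e_2\in Q$. If $e_1,e_3$ are both spokes, then $e_2$ joins two vertices labeled $\beta$ and is a defect, but $D\cap Q=\emptyset$. If one is in $B$ and the other is a spoke, the spoke is at an $F$-neighbor of an end of the $B$-edge and has the same color, contrary to Lemma~\ref{lem:B}(c). If both are in $B$, we contradict Lemma~\ref{lem:B}(b).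

\subsection*{Colors $i$ and $4$}
List the trail so that $e_2,e_4$ have color $i$ and $e_1,e_3$ have color $4$. At a special vertex the $F$-edges are in $B_4$ and $Q$, so $e_2\notin R$. Hence $e_2\in Q$, and by Lemma~\ref{lem:four} it is a one-edge segment of a $D$-cycle with $e_1,e_3\in A_1$. By Lemma~\ref{lem:single}, $r\ge2$ and so $N\ge2$ on this cycle. Write $e_3=yy_1$ with $y$ on $e_2$, so that $e_4$ is incident with $y_1$. If $e_4\in Q$, then $\{e_3\}$ is a block with $e_2$ and $e_4$ on its two sides, and $\varphi(e_2)\ne\varphi(e_4)$ by (Q1). If $e_4=\sigma\in R$, then by (R2) the vertex $y_1$ is the non-special end of $\sigma$ and $e_3=d_\sigma$. So $z_\sigma=y$ and $h_\sigma=e_2$, and $\varphi(e_4)\ne\varphi(e_2)$ by (K2).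

\subsection*{Colors $i$ and $j$}
All four edges lie in $Q\cup R$. If none is in $R$, they are consecutive edges of $Q$ on one $F$-cycle, which is excluded by Lemma~\ref{lem:cycles} on the cycles of Step~1 and by periodicity on segments. If an inner edge is $\sigma\in R$, then its two neighbors on the trail are $g_\sigma$ and $f_\sigma$, and they have the same color, contrary to (K3). So $e_2,e_3\in Q$, and we may list the trail so that $e_1=\sigma\in R$. Then $e_2$ is $g_\sigma$ or $f_\sigma$.

Let $e_2=g_\sigma=x_2x_3$. Then $e_3=x_3x_4$. By (R1) the spoke at $x_4$ is not special, since $x_2$ is the special vertex of this pentagon. So $e_4=x_4x_0$, and $\varphi(e_4)\ne\varphi(e_2)$ by periodicity.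

Let $e_2=f_\sigma=x'y_2$ and $e_3=y_2y_3$. Since $d_\sigma\notin Q$, these are the first two edges of a segment. If $e_4\in Q$, it is the third edge, and $\varphi(e_4)\ne\varphi(e_2)$ by periodicity. If $e_4=[y_3]=\tau\in R$, then by (R2) the next $F$-edge at $y_3$ is the defect $d_\tau$, so the segment is $\{e_2,e_3\}$. The equalities $\varphi(\sigma)=\varphi(e_3)$ and $\varphi(\tau)=\varphi(f_\sigma)$ contradict Lemma~\ref{lem:two}.

\medskip
Every type of pair leads to a contradiction, so $\varphi$ is a star edge coloring of $G$ with the colors $1,\dots,6$. This proves Proposition~\ref{prop:cubic}, and with it Theorems~\ref{thm:main} and~\ref{thm:supp}.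

\begin{thebibliography}{1}

\bibitem{DYZC}
Xingchao Deng, Qingye Yao, Yanbing Zhang and Xudong Cui,
\emph{A note on a conjecture of star chromatic index for outerplanar graphs},
arXiv:2006.00675 (2020).

\end{thebibliography}
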